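\title{A non-contractible divisor of log Kodaira dimension $-\infty$ on a rational surface}

\begin{abstract}
A reduced divisor $D$ on a smooth projective complex surface $S$ is contractible if some birational map from $S$ to a smooth projective surface sends $D$ to a finite set. We show that on a rational surface the condition $\operatorname{kod}(S,D)=-\infty$ does not imply contractibility. We construct a rational surface $S$ and a divisor $D$, made of two disjoint chains of smooth rational curves, such that $h^0(mK_S+nD)=0$ for all $m\ge1$ and $n\in\mathbb Z$ and $(S,D)$ is not contractible; one can also take $D$ smooth. The proof is a Noether--Fano argument, which gives a criterion for non-contractibility in terms of a small anticanonical volume; the example is built from four lines in the plane and has volume $1/3953$. We also characterize contractibility by pencils of rational curves and show that the implication can fail only when the log minimal model program ends with Picard number one.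
\end{abstract}

\section{Introduction}\label{sec:intro}

A \emph{pair} $(S,D)$ consists of a smooth, irreducible, projective complex surface $S$ and an effective reduced divisor $D$ on $S$. A birational map $\phi\colon S\dashrightarrow S'$ to another such surface is defined outside a finite set, so it restricts to a rational map on each component of $D$. We say that $\phi$ \emph{contracts} $D$ if all these restrictions are constant, that is, $\phi_*D=0$, and that $(S,D)$ is \emph{contractible} if some $\phi$ contracts $D$. For $m\ge0$ the $m$-th \emph{log plurigenus} is $P_m(S,D)=h^0(S,\mathcal O_S(m(K_S+D)))$. The \emph{log Kodaira dimension} $\operatorname{kod}(S,D)$ is $-\infty$ if $P_m(S,D)=0$ for all $m\ge1$; otherwise it is the largest dimension of the image of the rational map given by a non-empty system $|m(K_S+D)|$, $m\ge1$.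

On a rational surface, log plurigenera obstruct contractibility. If $D$ is smooth and irreducible of genus $g$, the sequence $0\to\mathcal O_S(K_S)\to\mathcal O_S(K_S+D)\to\omega_D\to0$ and $h^0(K_S)=h^1(K_S)=0$ give $P_1(S,D)=g$, while a contracted curve is rational. More generally, if $D$ is smooth, possibly disconnected, and contractible, then $\operatorname{kod}(S,D)=-\infty$ (Proposition~\ref{prop:necessary}). Two known results go in the opposite direction.
\begin{itemize}
\item (Kumar--Murthy) If $S$ is rational and $D$ is smooth and irreducible, then $(S,D)$ is contractible if and only if $|K_S+D|$ and $|2K_S+D|$ are both empty.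
\item (Iitaka) If $S$ is rational and $D$ has simple normal crossings and at most two irreducible components, then $P_2(S,D)=0$ if and only if $\operatorname{kod}(S,D)=-\infty$, and in this case $(S,D)$ is contractible.
\end{itemize}
The following question comes from the paper \cite{CC} of Calabri and Ciliberto.

\medskip
\noindent\textbf{Question.} \emph{Let $(S,D)$ be a pair with $S$ rational. Does $\operatorname{kod}(S,D)=-\infty$ imply that $(S,D)$ is contractible?}
\medskip

There is a geometric reason to guess yes. Suppose $S$ has a fibration over $\mathbb P^1$ whose general fiber $F$ is a smooth rational curve with $D\cdot F\le1$. Then $(K_S+D)\cdot F\le-1$; as $F$ moves without base points, no positive multiple of $K_S+D$ is effective. Such a pair is also contractible, since on a Hirzebruch surface fibers and one section can be contracted by elementary transformations. One may hope that $\operatorname{kod}(S,D)=-\infty$ is always explained by such a pencil, on $S$ or on a blow-up of $S$. This hope fails.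

\begin{theorem}\label{thm:main}
There are a smooth projective rational surface $S$ and a reduced simple normal crossing divisor $D$ on $S$, with two connected components, each a chain of smooth rational curves, such that
\[
h^0(S,mK_S+nD)=0\qquad\text{for all }m\ge1,\ n\in\mathbb Z,
\]
so that $\operatorname{kod}(S,D)=-\infty$, and $(S,D)$ is not contractible. There is also a pair with $S$ rational, the same vanishing, and $D$ a disjoint union of smooth rational curves, which is not contractible.
\end{theorem}

So the answer to the Question is no, and in the Kumar--Murthy theorem irreducibility cannot be dropped, even if all the adjoint systems $|mK_S+nD|$, $m\ge1$, are assumed empty.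

After the preliminaries of Section~\ref{sec:plane}, Theorem~\ref{thm:pencil} shows that contractibility is equivalent to the existence of a pencil as above on a blow-up of $S$, and that the log minimal model program produces such a pencil unless it ends with a surface of Picard number one. This tells us where to look: at surfaces whose Picard group is spanned over $\mathbb Q$ by the components of $D$ and one further class $P$, orthogonal to $D$ and playing the role of $-K$. For a birational map from such a surface to $\mathbb P^2$ contracting $D$, the Noether--Fano argument forces a base point of large multiplicity, while all multiplicities are bounded in terms of the volume $\kappa=P^2$. If $\kappa$ is small, the two bounds are incompatible. Section~\ref{sec:idea} shows this in two small cases, Section~\ref{sec:chains} collects the arithmetic of chains, Section~\ref{sec:criterion} proves the criterion (Theorem~\ref{thm:criterion}), and Section~\ref{sec:example} constructs surfaces with $\kappa=1/3953$ and $\kappa=1/3713$.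

\section{Contractions to the plane}\label{sec:plane}

Surfaces are complex, projective and, unless stated otherwise, smooth; $\equiv$ is numerical equivalence of $\mathbb Q$-divisors, and $N^1(S)_{\mathbb Q}$ is the space of classes, of dimension $\operatorname{rk}\operatorname{Pic}S$ for $S$ rational. A class is \emph{nef} if its degree on every irreducible curve is non-negative; a divisor with negative intersection with a nef class has no sections. For a birational morphism $f$ the projection formula $f^*A\cdot B=A\cdot f_*B$ holds, so pullbacks of nef classes are nef. A \emph{fibration} is a surjective morphism with connected fibers onto a smooth curve.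

Every $\mathbb P^1$-bundle over $\mathbb P^1$ is a Hirzebruch surface $\mathbb F_n$, $n\ge0$; if it has a section $C$ with $C^2=-1$, it is $\mathbb F_1$, and contracting $C$ gives $\mathbb P^2$. Let $Y\to\mathbb P^1$ be such a bundle, $p\in Y$, and $\ell$ the fiber through $p$. The \emph{elementary transformation} centered at $p$ blows up $p$ and contracts the strict transform of $\ell$, which is a $(-1)$-curve. The result is again a $\mathbb P^1$-bundle, and the birational map is defined outside $p$, sends $\ell\setminus\{p\}$ to a point, and is an isomorphism off $\ell$. A section $C$ goes to a section. If $p\in C$, then $C^2$ drops by $1$, because the blow-up separates $C$ from $\ell$; if $p\notin C$, then $C^2$ rises by $1$, because $C$ meets the contracted curve once.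

\begin{lemma}\label{lem:elm}
Let $Y\to\mathbb P^1$ be a $\mathbb P^1$-bundle, $C$ a section and $\Sigma\subset Y$ a finite set. There is a birational map $Y\dashrightarrow\mathbb P^2$ that is defined at every point of $\Sigma$ and contracts $C$.
\end{lemma}

\begin{proof}
Perform elementary transformations, each centered outside the current image of $\Sigma$, on $C$ if $C^2>-1$ and off $C$ if $C^2<-1$, until $C^2=-1$. Then contract $C$.
\end{proof}

\begin{lemma}\label{lem:plane}
If $S$ is rational and $(S,D)$ is contractible, then some birational map $S\dashrightarrow\mathbb P^2$ contracts $D$.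
\end{lemma}

\begin{proof}
Let $\phi\colon S\dashrightarrow S'$ contract $D$. The rational surface $S'$ has a birational morphism to $\mathbb P^2$ or to some $\mathbb F_n$, and the composite still contracts $D$. In the second case compose further with the map of Lemma~\ref{lem:elm}, for $\Sigma$ the finite image of $D$ and any section $C$.
\end{proof}

Let $\phi\colon S\dashrightarrow\mathbb P^2$ be birational. There are a smooth surface $W$ and birational morphisms $f\colon W\to S$, $g\colon W\to\mathbb P^2$ with $\phi=g\circ f^{-1}$, where $f$ is a composition $W=W_s\to\dots\to W_0=S$ of blow-ups of points $p_i\in W_{i-1}$. Let $\Gamma_i$ be the \emph{total} transform on $W$ of the exceptional curve over $p_i$, an effective divisor. Then $\operatorname{Pic}W=f^*\operatorname{Pic}S\oplus\bigoplus_i\mathbb Z\Gamma_i$ is an orthogonal decomposition with $\Gamma_i^2=-1$, and for a curve $C\subset S$ with strict transform $\widetilde C\subset W$,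
\begin{equation}\label{eq:blowup}
K_W=f^*K_S+\sum_i\Gamma_i,\qquad f^*C=\widetilde C+\sum_i\operatorname{mult}_{p_i}(C)\,\Gamma_i,
\end{equation}
where $\operatorname{mult}_{p_i}(C)$ is the multiplicity at $p_i$ of the strict transform of $C$ on $W_{i-1}$. Let $H$ be a line and $N=g^*H$. It is nef and effective, and by the projection formula
\begin{equation}\label{eq:N}
N^2=1,\qquad N\cdot K_W=-3,\qquad N\cdot\widetilde E=0\ \text{ if $\phi$ contracts the curve $E$}.
\end{equation}
Put $M=f_*N$, an effective divisor on $S$, and $m_i=N\cdot\Gamma_i\ge0$, the multiplicities of the base points of the net defining $\phi$. The orthogonal decomposition gives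
\begin{equation}\label{eq:M}
N= f^*M-\sum_im_i\Gamma_i,\qquad M^2=1+\sum_im_i^2 .
\end{equation}

\begin{proposition}\label{prop:necessary}
Let $S$ be rational, $D$ smooth, and $(S,D)$ contractible. Then $h^0(mK_S+nD)=0$ for $m\ge1$ and $0\le n\le m$. In particular $\operatorname{kod}(S,D)=-\infty$.
\end{proposition}

\begin{proof}
Take $\phi$ as in Lemma~\ref{lem:plane}. Since $D$ is smooth, $\varepsilon_i=\operatorname{mult}_{p_i}(D)\in\{0,1\}$, and \eqref{eq:blowup} gives $mK_W+n\widetilde D=f^*(mK_S+nD)+\sum_i(m-n\varepsilon_i)\Gamma_i$ with $m-n\varepsilon_i\ge0$. If $mK_S+nD$ had a section, so would $mK_W+n\widetilde D$; but $N\cdot(mK_W+n\widetilde D)=-3m<0$ by \eqref{eq:N}.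
\end{proof}

Smoothness is needed here: the quadratic map $(x:y:z)\mapsto(yz:xz:xy)$ contracts the triangle $D=\{xyz=0\}$, and $K_{\mathbb P^2}+D\sim0$.

\section{Pencils of rational curves and the log minimal model program}\label{sec:pencil}

In the Question the singularities of $D$ are arbitrary. We therefore use the minimal model program (MMP) and abundance for $\mathbb Q$-factorial projective log surfaces with boundary coefficients in $[0,1]$, as in \cite{Fujino}; compare \cite{Fujita}. A normal surface is \emph{$\mathbb Q$-factorial} if every Weil divisor has a Cartier multiple; pullbacks and intersection numbers are then defined over $\mathbb Q$. A \emph{run} of the $(K_S+D)$-MMP is a finite sequence $S=X_0\to X_1\to\dots\to X_k=S^*$ of birational morphisms of normal $\mathbb Q$-factorial projective surfaces, where $\pi_i\colon X_i\to X_{i+1}$ contracts one irreducible curve $C_i$ with $C_i^2<0$ and $(K_{X_i}+D_i)\cdot C_i<0$; here $D_i$ is the push-forward of $D$, and $D^*=D_k$. It ends in one of two ways: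
\begin{itemize}
\item[(a)] $K_{S^*}+D^*$ is semiample: a positive multiple is Cartier and base point free;
\item[(b)] there is a Mori fiber space $S^*\to Z$: a morphism with connected fibers onto a smooth curve or a point, with $\rho(S^*)=\rho(Z)+1$ for the Picard numbers, and with $-(K_{S^*}+D^*)$ ample on the fibers.
\end{itemize}
Write $K_{X_i}+D_i=\pi_i^*(K_{X_{i+1}}+D_{i+1})+\alpha_iC_i$. Intersecting with $C_i$ gives $\alpha_iC_i^2<0$, so $\alpha_i>0$. Hence for the composite $\psi\colon S\to S^*$,
\begin{equation}\label{eq:mmp}
K_S+D=\psi^*(K_{S^*}+D^*)+(\text{effective $\psi$-exceptional $\mathbb Q$-divisor}).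
\end{equation}

\begin{theorem}\label{thm:pencil}
Let $S$ be a smooth projective rational surface and $D$ a reduced divisor on $S$.
\begin{enumerate}
\item The following are equivalent:
\begin{itemize}
\item[(i)] $(S,D)$ is contractible;
\item[(ii)] there are a birational morphism $W\to S$, with $W$ smooth, and a fibration $W\to\mathbb P^1$ with general fiber $F\cong\mathbb P^1$ such that the strict transform $D_W$ of $D$ satisfies $D_W\cdot F=0$;
\item[(iii)] the same with $D_W\cdot F\le1$.
\end{itemize}
\item If $\operatorname{kod}(S,D)=-\infty$ and $(S,D)$ is not contractible, then every run of the $(K_S+D)$-MMP ends with a pair $(S^*,D^*)$ with $\rho(S^*)=1$ and $-(K_{S^*}+D^*)$ ample.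
\end{enumerate}
\end{theorem}

\begin{proof}
(i)$\Rightarrow$(ii). By Lemma~\ref{lem:plane} some $\phi\colon S\dashrightarrow\mathbb P^2$ contracts $D$. Choose $o\in\mathbb P^2$ outside the finite image of $D$, let $W$ resolve $S\dashrightarrow\operatorname{Bl}_o\mathbb P^2$, and compose with the projection $\operatorname{Bl}_o\mathbb P^2\to\mathbb P^1$ from $o$. The general fiber is $\mathbb P^1$. Each component of $D_W$ maps to a point of $\mathbb P^2\setminus\{o\}$, hence to a point of $\operatorname{Bl}_o\mathbb P^2$, so it lies in a fiber and $D_W\cdot F=0$.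

(ii)$\Rightarrow$(iii) is immediate.

(iii)$\Rightarrow$(i). As $F$ is nef, $D_W\cdot F\le1$ means that all components of $D_W$ lie in fibers, except at most one, which has degree $1$ on $F$ and is thus a section. Contracting $(-1)$-curves in fibers, we reach a $\mathbb P^1$-bundle over $\mathbb P^1$, where the image of $D_W$ consists of at most one section $C$, some fibers, and finitely many points. For each such fiber $\ell$ perform the elementary transformation centered at a point of $\ell$ which is not on $C$ and is not one of those points. It is defined at those points and contracts $\ell$. Now the image of $D$ is at most a section $C$ and a finite set $\Sigma$, and if $C$ occurs we apply Lemma~\ref{lem:elm}.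

(2) In case (a), \eqref{eq:mmp} shows that $m(K_S+D)$ has a section for $m$ sufficiently divisible, against $\operatorname{kod}(S,D)=-\infty$. So we are in case (b). Suppose $Z$ is a curve; it is dominated by a rational surface, so $Z\cong\mathbb P^1$. A general fiber $F$ is a smooth irreducible curve which avoids the singular points of $S^*$ and the finitely many points over which $\psi$ is not an isomorphism. Adjunction gives
\[
0>(K_{S^*}+D^*)\cdot F=2g(F)-2+D^*\cdot F,\qquad D^*\cdot F\ge0,
\]
so $F\cong\mathbb P^1$ and $D^*\cdot F\le1$. Then $S\to S^*\to Z$ satisfies (iii) with $W=S$, and $(S,D)$ is contractible, a contradiction. Hence $Z$ is a point.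
\end{proof}

The case left by part (2) can occur for contractible pairs, for instance a line in $\mathbb P^2$. To find a non-contractible one we need an obstruction which, unlike Proposition~\ref{prop:necessary}, survives the vanishing of all adjoint systems.

\section{The Noether--Fano argument in two small cases}\label{sec:idea}

We keep the notation \eqref{eq:blowup}--\eqref{eq:M}. The idea is to find a relation $K_S+\frac1aM+(\text{components of }D)\equiv0$, pull it back to $W$, and intersect with $N$.

\begin{example}\label{ex:cremona}
Let $S=\mathbb P^2$, $D=0$, and let $\phi$ be a birational map of degree $d$, so $M\equiv dH$. With $P=-K_S\equiv3H$ we have $M\equiv aP$ for $a=d/3$, that is, $K_S+\frac1aM\equiv0$. Put $\mu_i=m_i/a$. By \eqref{eq:blowup} and \eqref{eq:M} the pullback reads $K_W+\frac1aN\equiv\sum_i(1-\mu_i)\Gamma_i$, and intersecting with $N$ gives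
\[
-3+\frac1a=\sum_i(1-\mu_i)\,m_i .
\]
If $d>1$ the left side is negative, so some $\mu_i>1$: there is a base point of multiplicity greater than $d/3$. In the other direction, $M^2=1+\sum m_i^2$ divided by $a^2$ gives $P^2=a^{-2}+\sum\mu_i^2$, so $\mu_i<\sqrt{P^2}=3$. The two bounds leave room: the quadratic map has $a=2/3$ and three points with $\mu_i=3/2$. Had $P^2$ been at most $1$, they would contradict each other.
\end{example}

\begin{example}\label{ex:Fn}
Let $S=\mathbb F_n$, $n\ge1$, with fiber class $\ell$, and let $D=E$ be the section with $E^2=-n$. Now $M$ need not be proportional to $K_S\equiv-2E-(n+2)\ell$. But $N\cdot\widetilde E=0$ if $\phi$ contracts $E$, so we may correct the relation by multiples of $E$ at no cost. The class $P=-(K_S+eE)$ is orthogonal to $E$ for $e=1-\frac2n$; then $P\equiv\frac{n+2}n(E+n\ell)$ is nef and $P^2=(n+2)^2/n\ge8$.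

Let $\phi$ consist of the elementary transformations at $n-1$ points $p_i\notin E$ in distinct fibers, followed by the contraction of $E$, which has become a $(-1)$-curve. Here $W$ is the blow-up of the $p_i$. A general fiber becomes a line, so $M\cdot\ell=1$; the curves $f^*\ell-\Gamma_i$ are contracted, so $m_i=1$; and $M\cdot E=N\cdot\widetilde E=0$, so $M\equiv E+n\ell\equiv aP$ with $a=\frac n{n+2}$. From $K_S+\frac1aM+eE\equiv0$ we get $K_W+\frac1aN+e\widetilde E\equiv\sum(1-\frac1a)\Gamma_i$, and intersecting with $N$ gives $-3+\frac{n+2}n=(n-1)\cdot(-\frac2n)$. Again the negative left side is paid for by base points with $\mu_i=\frac{n+2}n>1$.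
\end{example}

In general two new difficulties appear. The class $M$ differs from $aP$ by a combination $-a\sum c_jE_j$ of components of $D$, and base points may lie on $D$, where the coefficients of the $E_j$ enter the coefficient of $\Gamma_i$. We need the coefficients $e_j$ that make $K_S+\sum e_jE_j$ orthogonal to $D$, and bounds for the $c_j$, which come from the inverse of the intersection matrix. For chains both are given by two integer sequences.

\section{Chains of rational curves}\label{sec:chains}

A \emph{chain} on a smooth surface $S$ is a sequence $E_1,\dots,E_n$ of smooth rational curves with $E_j\cdot E_{j+1}=1$ and all other distinct pairs disjoint. Put $b_j=-E_j^2$; we call $[b_1,\dots,b_n]$ the \emph{weights}. Adjunction gives $K_S\cdot E_j=b_j-2$. The matrix $B=(-E_j\cdot E_k)$ has $b_j$ on the diagonal, $-1$ next to it, and $0$ elsewhere; the chain is \emph{negative definite} if $B$ is positive definite. Define for $1\le j\le n$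
\[
x_0=0,\ x_1=1,\ x_{j+1}=b_jx_j-x_{j-1};\qquad y_{n+1}=0,\ y_n=1,\ y_{j-1}=b_jy_j-y_{j+1},
\]
and $r=x_{n+1}$.

\begin{lemma}\label{lem:xy}
\begin{enumerate}
\item The chain is negative definite if and only if $x_2,\dots,x_{n+1}>0$. In that case $x_j,y_j$ $(1\le j\le n)$ and $r=\det B$ are positive integers. If all $b_j\ge2$, the chain is negative definite and $r\ge n+1$.
\item $x_{j+1}y_j-x_jy_{j+1}=r$ for $0\le j\le n$; in particular $y_0=r$.
\item If the chain is negative definite, $(B^{-1})_{jk}=x_jy_k/r$ for $j\le k$. All entries of $B^{-1}$ are positive.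
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Expanding along the last row shows that the leading principal minors of $B$ satisfy the recursion of the $x_j$, so $x_{j+1}$ is the minor on the indices $1,\dots,j$. By symmetry $y_{j-1}$ is the principal minor on $j,\dots,n$. Sylvester's criterion gives the first two claims. If all $b_j\ge2$, induction gives $x_{j+1}-x_j\ge x_j-x_{j-1}\ge1$.

(2) We have $x_{j+1}y_j-x_jy_{j+1}=(b_jx_j-x_{j-1})y_j-x_jy_{j+1}=x_jy_{j-1}-x_{j-1}y_j$, so the expression does not depend on $j$. At $j=n$ it is $r$ and at $j=0$ it is $y_0$.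

(3) Fix $k$ and let $v_j=x_jy_k$ for $j\le k$ and $v_j=x_ky_j$ for $j\ge k$; note $v_0=v_{n+1}=0$. Then $(Bv)_j=b_jv_j-v_{j-1}-v_{j+1}$ vanishes for $j<k$ by the recursion for $x$ and for $j>k$ by the recursion for $y$, while $(Bv)_k=(b_kx_k-x_{k-1})y_k-x_ky_{k+1}=r$ by (2).
\end{proof}

From now on chains are negative definite. Put
\[
t_j=x_j+y_j,\qquad e_j=1-\frac{t_j}r ,
\]
so that $t_j\ge2$ for $1\le j\le n$. At the node $E_j\cap E_{j+1}$ put
\[
X=x_j+x_{j+1},\qquad Y=y_j+y_{j+1},\qquad T=X+Y=t_j+t_{j+1}.
\]

\begin{lemma}\label{lem:e}
\begin{enumerate}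
\item $(K_S+\sum_ke_kE_k)\cdot E_j=0$ for $1\le j\le n$.
\item At a node, $1+(B^{-1})_{jj}+2(B^{-1})_{j,j+1}+(B^{-1})_{j+1,j+1}=XY/r$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Since $t_0=t_{n+1}=r$, the formula for $e_j$ gives $e_0=e_{n+1}=0$. The intersection number is $b_j-2-b_je_j+e_{j-1}+e_{j+1}=(b_jt_j-t_{j-1}-t_{j+1})/r$, which vanishes because $t$ satisfies the common recursion of $x$ and $y$.

(2) By Lemma~\ref{lem:xy}, $r$ times the left side is $x_jy_j+x_{j+1}y_{j+1}+x_jy_{j+1}+(x_jy_{j+1}+r)$, and the last bracket is $x_{j+1}y_j$.
\end{proof}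

Let now $D=\sum E_j$ be a disjoint union of negative definite chains, each with its own $x,y,t,r$. We write $E_{j+1}$ for the successor of $E_j$ in its chain, and $B$ for the block diagonal matrix $(-E_j\cdot E_k)$. Define
\begin{equation}\label{eq:P}
P=P(S,D)=-\Bigl(K_S+\sum_je_jE_j\Bigr),\qquad \kappa=P^2 .
\end{equation}
By Lemma~\ref{lem:e}, $P\cdot E_j=0$ for all $j$, hence
\begin{equation}\label{eq:kappa}
\kappa=-P\cdot K_S=K_S^2+\sum_je_j(b_j-2).
\end{equation}
In Example~\ref{ex:Fn} the chain is $[n]$, with $x_1=y_1=1$, $r=n$ and $e=1-\frac2n$.

\begin{remark}\label{rem:delpezzo}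
The following interpretation is not used in the proofs. If all $b_j\ge2$, each chain contracts to a cyclic quotient singularity. For the contraction $\pi\colon S\to X$ one has $P=-\pi^*K_X$, since both sides are orthogonal to the $E_j$ and have the same push-forward. If moreover $\operatorname{rk}\operatorname{Pic}S=1+\#\{E_j\}$, $P$ is nef and $\kappa>0$, then $X$ is a log del Pezzo surface of Picard number one and $\kappa=K_X^2$ is its volume.
\end{remark}

The last lemma says that one can lengthen a chain without changing $P$ or $r$.

\begin{lemma}\label{lem:node}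
Let $\sigma\colon S'\to S$ be the blow-up of a node $E_j\cap E_{j+1}$ of $D$, with exceptional curve $E_*$, and let $D'$ be the strict transform of $D$ plus $E_*$. Then $D'$ is a disjoint union of negative definite chains, the numbers $r$ and the values $x,y,t$ of the old curves are unchanged, $t_*=T$, and $P(S',D')=\sigma^*P(S,D)$.
\end{lemma}

\begin{proof}
The new chain has weights $[\dots,b_j+1,1,b_{j+1}+1,\dots]$. Running the recursion for $x$ through the modified places gives
\[
x_*=(b_j+1)x_j-x_{j-1}=X,\qquad x_*-x_j=x_{j+1},\qquad (b_{j+1}+1)x_{j+1}-x_*=x_{j+2}.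
\]
So the new sequence is the old one with $X$ inserted. It is positive, and Lemma~\ref{lem:xy}(1) gives negative definiteness. Reversing the order of the chain exchanges $x$ and $y$, so $y_*=Y$ and the other $y$ are unchanged. Thus $t_*=T$ and $e_*=1-T/r=e_j+e_{j+1}-1$. By \eqref{eq:blowup}, $\sigma^*(K_S+\sum e_kE_k)=K_{S'}+\sum e_k\widetilde E_k+(e_j+e_{j+1}-1)E_*$.
\end{proof}

\section{A volume criterion for non-contractibility}\label{sec:criterion}

\begin{theorem}\label{thm:criterion}
Let $S$ be a smooth projective rational surface and $D=\sum E_j$ a disjoint union of negative definite chains with $\operatorname{rk}\operatorname{Pic}S=1+\#\{E_j\}$. Let $P$ and $\kappa$ be as in \eqref{eq:P}, and assume that $P$ is nef and $\kappa>0$. Then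
\[
h^0(S,mK_S+nD)=0\qquad\text{for all }m\ge1,\ n\in\mathbb Z,
\]
so $\operatorname{kod}(S,D)=-\infty$. Assume moreover that $\kappa\le1$, that for each chain, with its $r$,
\[
\kappa\le\frac4{r(r+1)},\qquad\kappa\le\frac1r,
\]
and that $T\ge2r$ at every node of that chain. Then $(S,D)$ is not contractible.
\end{theorem}

\begin{proof}
\emph{Vanishing.} By $P\cdot D=0$ and \eqref{eq:kappa}, $P\cdot(mK_S+nD)=-m\kappa<0$, and $P$ is nef.

Now suppose $(S,D)$ is contractible. Take $\phi\colon S\dashrightarrow\mathbb P^2$ contracting $D$ (Lemma~\ref{lem:plane}) and use the notation \eqref{eq:blowup}--\eqref{eq:M}. Since $E_j$ is smooth, $\varepsilon_{ij}=\operatorname{mult}_{p_i}(E_j)$ is $1$ if $p_i$ lies on the strict transform of $E_j$ and $0$ otherwise.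

\emph{Step 1: the volume bounds everything.} The $E_j$ span a negative definite subspace, $P$ is orthogonal to it and $P^2>0$. By the rank hypothesis, $P$ and the $E_j$ form a basis of $N^1(S)_{\mathbb Q}$. Write $M\equiv aP+\Delta$ with $\Delta$ in the span of the $E_j$. Then $a\kappa=M\cdot P\ge0$, because $M$ is effective and $P$ is nef, and $a\ne0$, because $1\le M^2=a^2\kappa+\Delta^2$ with $\Delta^2\le0$. So $a>0$, and we may write
\[
M\equiv aP-aC,\qquad C=\sum_jc_jE_j,\qquad Q=-C^2\ge0,\qquad\mu_i=\frac{m_i}a\ge0 .
\]
Dividing $1+\sum m_i^2=M^2=a^2\kappa-a^2Q$ by $a^2$ yields $\kappa=a^{-2}+Q+\sum_i\mu_i^2$. Hence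
\begin{equation}\label{eq:budget}
Q+\mu_i^2\le\kappa\ \text{ for every }i,\qquad a^2\ge1/\kappa\ge1 .
\end{equation}

\emph{Step 2: the Noether--Fano identity.} Adding $K_S+\sum e_jE_j=-P$ and $\frac1aM+\sum c_jE_j\equiv P$ gives $K_S+\frac1aM+\sum\theta_jE_j\equiv0$ with $\theta_j=e_j+c_j$. Pull back by $f$ using \eqref{eq:blowup} and \eqref{eq:M}:
\[
K_W+\frac1aN+\sum_j\theta_j\widetilde E_j\equiv\sum_ik_i\Gamma_i,\qquad k_i=1-\mu_i-\sum_j\varepsilon_{ij}\theta_j .
\]
Intersect with $N$. By \eqref{eq:N} the terms $\theta_j\widetilde E_j$ drop out, whatever the sign of $\theta_j$; this is where we use that $\phi$ contracts $D$. We obtain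
\begin{equation}\label{eq:NF}
-3+\frac1a=\sum_ik_im_i .
\end{equation}
The left side is negative by \eqref{eq:budget}, so it suffices to prove $k_i\ge0$ for all $i$. Because we use total transforms, $k_i$ involves only the point $p_i$ and the components of $D$ through it, even if $p_i$ is infinitely near.

\emph{Step 3: bounds for the $c_j$.} On the span of the $E_j$ the form $\langle A,A'\rangle=-A\cdot A'$ is positive definite with Gram matrix $B$. The elements $E_j^\vee=\sum_k(B^{-1})_{jk}E_k$ satisfy $\langle E_j^\vee,E_l\rangle=\delta_{jl}$, hence $\langle E_j^\vee,C\rangle=c_j$ and $\langle E_j^\vee,E_l^\vee\rangle=(B^{-1})_{jl}$. The Cauchy--Schwarz inequality for $C$ with $E_j^\vee$ and with $E_j^\vee+E_{j+1}^\vee$, together with Lemmas~\ref{lem:xy}(3) and~\ref{lem:e}(2), gives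
\[
c_j^2\le\frac{x_jy_j}r\,Q,\qquad(c_j+c_{j+1})^2\le\Bigl(\frac{XY}r-1\Bigr)Q .
\]
If $u^2\le\gamma Q$ with $\gamma\ge0$, then $(u+\mu_i)^2\le(\sqrt\gamma\sqrt Q+\mu_i)^2\le(\gamma+1)(Q+\mu_i^2)$ by Cauchy--Schwarz in $\mathbb R^2$. With \eqref{eq:budget}, $x_jy_j\le t_j^2/4$ and $XY\le T^2/4$ we get
\begin{equation}\label{eq:CS}
(c_j+\mu_i)^2\le\frac{4r+t_j^2}{4r}\,\kappa,\qquad(c_j+c_{j+1}+\mu_i)^2\le\frac{T^2}{4r}\,\kappa .
\end{equation}

\emph{Step 4: $k_i\ge0$.} If $p_i$ lies on the strict transforms of some components of $D$, its image in $S$ lies on these components. As $D$ is a disjoint union of chains, there are three cases.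

\emph{No component.} Then $k_i=1-\mu_i\ge0$ since $\mu_i^2\le\kappa\le1$.

\emph{One component $E_j$.} Then $k_i=\frac{t_j}r-(c_j+\mu_i)$. Since $t_j\ge2$, we have $4r+t_j^2\le t_j^2(r+1)$, so \eqref{eq:CS} gives
\[
(c_j+\mu_i)^2\le\frac{t_j^2(r+1)}{4r}\cdot\frac4{r(r+1)}=\Bigl(\frac{t_j}r\Bigr)^2 .
\]

\emph{Two components $E_j,E_{j+1}$.} Then $k_i=\frac Tr-1-(c_j+c_{j+1}+\mu_i)$. By \eqref{eq:CS} and $\kappa\le1/r$ we have $c_j+c_{j+1}+\mu_i\le\frac T{2r}$, and $\frac T{2r}\le\frac Tr-1$ because $T\ge2r$.

So the right side of \eqref{eq:NF} is non-negative, a contradiction.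
\end{proof}

\begin{remark}\label{rem:hyp}
(a) If $D\ne0$, then $\kappa\le1$ follows from $\kappa\le1/r$, and for $r\ge3$ the bound $\kappa\le1/r$ follows from $\kappa\le4/(r(r+1))$.

(b) Some bound on $\kappa$ is needed: the pairs $(\mathbb F_n,E)$ of Example~\ref{ex:Fn} satisfy the other hypotheses and are contractible.

(c) The rank hypothesis is needed. Let $Y$ be the blow-up of $\mathbb P^2$ at eight general points, so that $-K_Y$ is ample and $K_Y^2=1$, let $\sigma\colon S\to Y$ be the blow-up of a point and $D$ its exceptional curve. The chain is $[1]$, with $r=1$ and $e=-1$, so $P=-\sigma^*K_Y$ is nef and $\kappa=1$. All inequalities hold, but $\sigma$ contracts $D$.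

(d) The condition at the nodes cannot be replaced in Step 4 by a smaller $\kappa$: if $T<r$, then $k_i$ is negative already for $c_j=c_{j+1}=\mu_i=0$. The term $k_i\Gamma_i$ would be harmless if the exceptional curve over the node were contracted by $g$, and one forces this by making that curve part of $D$. By Lemma~\ref{lem:node} this costs nothing in the other hypotheses, as the next lemma shows.
\end{remark}

\begin{lemma}\label{lem:improve}
Let $(S_0,D_0)$ satisfy all hypotheses of Theorem~\ref{thm:criterion} except possibly $T\ge2r$ at the nodes. Then finitely many blow-ups of nodes, each time adding the exceptional curve to the divisor, give a pair $(S,D)$ with the same number of chains that satisfies all hypotheses.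
\end{lemma}

\begin{proof}
Blow up a node with $T<2r$ as long as there is one. By Lemma~\ref{lem:node} the numbers $r$ are preserved and $P$ is replaced by its pullback, so it stays nef with the same $\kappa$. The Picard rank and the number of components both grow by one. The node is replaced by two nodes with values $t_j+T$ and $T+t_{j+1}$, both at least $T+2$, and the other nodes keep their values. So the nodes over a given node of $D_0$ form a binary tree of depth at most $r$, and the process stops.
\end{proof}

Nefness of $P$ can be tested on a single curve.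

\begin{lemma}\label{lem:nef}
Let $S$ be rational and $D=\sum E_j$ a disjoint union of negative definite chains with $\operatorname{rk}\operatorname{Pic}S=1+\#\{E_j\}$ and $\kappa>0$. If $P\cdot G>0$ for some irreducible curve $G$ not contained in $D$, then $P$ is nef.
\end{lemma}

\begin{proof}
As in Step 1, write $G\equiv\lambda P+\sum d_jE_j$, where $\lambda=P\cdot G/\kappa>0$. Intersecting with $E_k$ gives $-(Bd)_k=G\cdot E_k\ge0$, and $B^{-1}$ has non-negative entries by Lemma~\ref{lem:xy}(3), so all $d_j\le0$. Thus $\lambda P\equiv G+\sum(-d_j)E_j$ is effective, and $P$ has non-negative degree on every irreducible curve other than $G$ and the $E_j$. Finally $P\cdot G>0$ and $P\cdot E_j=0$.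
\end{proof}

\section{Surfaces of small volume from four lines}\label{sec:example}

How small can $\kappa$ be? By \eqref{eq:kappa}, $\kappa$ becomes an integer when multiplied by the product of the numbers $r$ of the chains. For one chain with all $b_j\ge2$, this gives $\kappa\ge1/r$, so $\kappa\le4/(r(r+1))$ forces $r\le3$. The chain is then $[2]$, $[3]$ or $[2,2]$, with all $e_j\ge0$; the Picard rank is at most $3$, and $\kappa\ge K_S^2\ge7$. With two chains the value $\kappa=1/(r_1r_2)$ is allowed, and it is at most $4/(r_i(r_i+1))$ for $i=1,2$ as soon as $r_1+1\le4r_2$ and $r_2+1\le4r_1$. So we look for two chains of comparable $r$ and this least possible volume.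

\subsection*{The construction}
Let $L_1,\dots,L_4\subset\mathbb P^2$ be lines, no three concurrent, with indices modulo $4$; let $q_i=L_i\cap L_{i+1}$ and fix integers $n_i\ge2$. For each $i$ blow up $n_i$ times over $q_i$: first $q_i$, then each time the intersection point of the strict transform of $L_i$ with the last exceptional curve. Let $S_0$ be the resulting surface, $G_{i,1},\dots,G_{i,n_i}$ the strict transforms of the successive exceptional curves, and keep the names $L_i$. Then:
\begin{itemize}
\item $G_{i,1},\dots,G_{i,n_i}$ is a chain with $G_{i,k}^2=-2$ for $k<n_i$ and $G_{i,n_i}^2=-1$, since exactly one point of $G_{i,k}$ is blown up for $k<n_i$. Its only intersections with the lines are $G_{i,1}\cdot L_{i+1}=1$ and $G_{i,n_i}\cdot L_i=1$.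
\item $L_i^2=1-n_i-1=-n_i$: all $n_i$ centers over $q_i$ lie on $L_i$, and of those over $q_{i-1}$ only the first does.
\item $L_1\cdot L_3=L_2\cdot L_4=1$, and $L_i$, $L_{i+1}$ are disjoint.
\end{itemize}
Let $D_0$ consist of the $L_i$ and the $G_{i,k}$ with $k<n_i$. It has $4+\sum(n_i-1)=\sum n_i=\operatorname{rk}\operatorname{Pic}S_0-1$ components, so the rank hypothesis holds for every choice of the $n_i$, and $K_{S_0}^2=9-\sum n_i$. Omitting the four $(-1)$-curves leaves two disjoint chains (Figure~\ref{fig:graph}),
\begin{gather*}
G_{4,n_4-1},\dots,G_{4,1},\,L_1,\,L_3,\,G_{2,1},\dots,G_{2,n_2-1},\\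
G_{1,n_1-1},\dots,G_{1,1},\,L_2,\,L_4,\,G_{3,1},\dots,G_{3,n_3-1}.
\end{gather*}
All weights are at least $2$, so both are negative definite. For $(n_i)=(2,2,2,2)$ both chains are $[2,2,2,2]$, with $r=5$, $t_j=5$, $e_j=0$ and $\kappa=1$, which is too large.

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=0.75]
\draw[thick] (0,3.4)--(0,5)--(9,0)--(9,3);
\draw[white,line width=5pt] (3.6,2)--(5.4,3);
\draw[thick] (2,5)--(9,5)--(0,0)--(3,0);
\draw[dashed] (0,5)--(2,5) (9,5)--(9,3) (9,0)--(3,0) (0,0)--(0,3.4);
\foreach \p in {(0,5),(9,5),(9,0),(0,0),(2,5),(3,5),(4,5),(5,5),(6,5),(7,5),(8,5),(9,1),(9,2),(9,3),(3,0),(0,3.4)} \fill \p circle (3pt);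
\foreach \p in {(1,5),(9,4),(6,0),(0,1.7)} \filldraw[fill=white] \p circle (3pt);
\node[left] at (0,5) {$L_1\ (-8)$}; \node[right] at (9,5) {$L_2\ (-4)$};
\node[right] at (9,0) {$L_3$}; \node[left] at (0,0) {$L_4$};
\node[above] at (1,5) {$G_{1,8}$}; \node[above] at (2,5) {$G_{1,7}$}; \node[above] at (8,5) {$G_{1,1}$};
\node[right] at (9,4) {$G_{2,4}$}; \node[right] at (9,1) {$G_{2,1}$};
\node[below] at (6,0) {$G_{3,2}$}; \node[below] at (3,0) {$G_{3,1}$};
\node[left] at (0,1.7) {$G_{4,2}$}; \node[left] at (0,3.4) {$G_{4,1}$};
\end{tikzpicture}
\caption{Dual graph of the four lines and the exceptional curves on $S_0$ for $(n_1,\dots,n_4)=(8,4,2,2)$: vertices are curves and edges are intersection points; the crossing of the two diagonals is not a vertex. White vertices are $(-1)$-curves; black vertices are the components of $D_0$, of self-intersection $-2$ unless marked. The solid edges form the two chains of $D_0$.}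
\label{fig:graph}
\end{figure}

\subsection*{The case $(n_i)=(8,4,2,2)$}
Here $D_0$ has $16$ components and $K_{S_0}^2=-7$. The recursions of Section~\ref{sec:chains} give for the first chain
\[
\begin{array}{c|cccccc}
&G_{4,1}&L_1&L_3&G_{2,1}&G_{2,2}&G_{2,3}\\\hline
b&2&8&2&2&2&2\\
x&1&2&15&28&41&54\\
y&36&5&4&3&2&1\\
t&37&7&19&31&43&55
\end{array}
\]
with $r=2\cdot54-41=67$, and for the second
\[
\begin{array}{c|cccccccccc}
&G_{1,7}&G_{1,6}&G_{1,5}&G_{1,4}&G_{1,3}&G_{1,2}&G_{1,1}&L_2&L_4&G_{3,1}\\\hline
b&2&2&2&2&2&2&2&4&2&2\\
x&1&2&3&4&5&6&7&8&25&42\\
y&52&45&38&31&24&17&10&3&2&1\\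
t&53&47&41&35&29&23&17&11&27&43
\end{array}
\]
with $r=2\cdot42-25=59$. The coefficients we need are $e=\frac{60}{67}$ for $L_1$, $e=\frac{48}{59}$ for $L_2$, and $e=\frac6{59}$ for $G_{1,7}$. Let $P_0=P(S_0,D_0)$. Only $L_1$ and $L_2$ contribute to the sum in \eqref{eq:kappa}, and with $59\cdot67=3953$,
\[
\kappa=-7+6\cdot\frac{60}{67}+2\cdot\frac{48}{59}=\frac{-27671+21240+6432}{3953}=\frac1{3953}.
\]
The $(-1)$-curve $G_{1,8}$ is not in $D_0$ and meets exactly the components $L_1$ and $G_{1,7}$, once each. So
\[
P_0\cdot G_{1,8}=1-\frac{60}{67}-\frac6{59}=\frac{3953-3540-402}{3953}=\frac{11}{3953}>0,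
\]
and $P_0$ is nef by Lemma~\ref{lem:nef}. The bounds on $\kappa$ hold:
\[
\frac1{3953}<\frac4{67\cdot68}=\frac1{1139},\qquad\frac1{3953}<\frac4{59\cdot60}=\frac1{885},\qquad\frac1{3953}<\frac1{67}<\frac1{59}<1 .
\]
The condition at the nodes fails everywhere on $D_0$: the largest values of $T$ on the two chains are $43+55<2\cdot67$ and $53+47<2\cdot59$. We therefore claim nothing about the contractibility of $(S_0,D_0)$ itself.

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Apply Lemma~\ref{lem:improve} to $(S_0,D_0)$. The resulting surface $S$ is rational, $D$ is a disjoint union of two chains of smooth rational curves, and Theorem~\ref{thm:criterion} gives the vanishing and non-contractibility.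

For the second statement let $\sigma\colon\widehat S\to S$ be the blow-up of all nodes of $D$, and let $\widehat D$ be the strict transform of $D$, now \emph{without} the exceptional curves. It is a disjoint union of smooth rational curves. For $P=P(S,D)$ the class $\sigma^*P$ is nef, and for $m\ge1$, $n\in\mathbb Z$ the projection formula gives
\[
\sigma^*P\cdot(mK_{\widehat S}+n\widehat D)=P\cdot(mK_S+nD)=-m\kappa<0,
\]
so $h^0(mK_{\widehat S}+n\widehat D)=0$. If a birational map $\psi$ contracted $\widehat D$, then $\psi\circ\sigma^{-1}$ would contract $D$. Hence $(\widehat S,\widehat D)$ is not contractible.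
\end{proof}

\subsection*{The case $(n_i)=(8,2,2,4)$}
Again $K_{S_0}^2=-7$. The first chain has weights $[2,2,2,8,2,2]$ and $x=(1,2,3,4,29,54)$, so $r=79$; the $(-8)$-curve $L_1$ has $x=4$, $y=3$, $e=\frac{72}{79}$. The second has weights $[2,2,2,2,2,2,2,2,4,2]$ and $y=(42,37,32,27,22,17,12,7,2,1)$, so $r=47$; the $(-4)$-curve $L_4$ has $x=9$, $y=2$, $e=\frac{36}{47}$, and $G_{1,7}$ has $x=1$, $y=42$, $e=\frac4{47}$. With $79\cdot47=3713$,
\begin{gather*}
\kappa=-7+6\cdot\frac{72}{79}+2\cdot\frac{36}{47}=\frac{-25991+20304+5688}{3713}=\frac1{3713},\\
P_0\cdot G_{1,8}=1-\frac{72}{79}-\frac4{47}=\frac{3713-3384-316}{3713}=\frac{13}{3713}>0 .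
\end{gather*}
Since $\frac1{3713}<\frac4{79\cdot80}=\frac1{1580}<\frac4{47\cdot48}$, the bounds on $\kappa$ hold by Remark~\ref{rem:hyp}(a). Lemmas~\ref{lem:nef} and~\ref{lem:improve} and Theorem~\ref{thm:criterion} give a second counterexample.

By Remark~\ref{rem:delpezzo}, the two examples arise from log del Pezzo surfaces of Picard number one and volume $1/3953$ and $1/3713$, each with two cyclic quotient singularities. They show that the case left by Theorem~\ref{thm:pencil}(2) does contain non-contractible pairs.

\begin{thebibliography}{9}

\bibitem{CC}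
A.~Calabri and C.~Ciliberto, \emph{Contractible curves on a rational surface}, arXiv:1611.02949 (2016).

\bibitem{Fujino}
O.~Fujino, \emph{Minimal model theory for log surfaces}, Publ. RIMS \textbf{48} (2012).

\bibitem{Fujita}
T.~Fujita, J. Fac. Sci. Univ. Tokyo \textbf{30} (1984).

\end{thebibliography}
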